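\title{Synchronous reflected Brownian motions on a two-dimensional torus with a disc removed}

\begin{abstract}
Two reflected Brownian motions in a flat torus with a ball of radius $r$ removed are driven by the same Brownian motion. In dimension three, for small $r$, their distance almost surely does not tend to zero. We show that this fails in dimension two. For $0<r\le 7/10$, particles that start close together converge to each other with probability close to one, and for $0<r<1/2$ they converge almost surely and exponentially fast from all starting points. The rate is governed by a number $\Lambda(r)$ that compares the stretching caused by the curvature of the obstacle with the contraction caused by excursions. The analogous number vanishes for the exterior of a disc in the plane; on the square torus we compute it with elliptic functions and find that it is positive and of order $r^8$.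
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $\mathbb T^d$ be the flat torus obtained from the cube $\{x\in\mathbb R^d:|x_k|\le1,\ k=1,\dots,d\}$ by identifying opposite faces, and let $\operatorname{dist}$ be the geodesic distance in $\mathbb T^d$. Write $\mathcal B(x,r)$ for the open ball with center $x$ and radius $r$. For $0<r<1$ let
\[
D=\mathbb T^d\setminus\overline{\mathcal B(0,r)},
\]
and for $x\in\partial D=\partial\mathcal B(0,r)$ let $\mathbf n(x)$ be the unit normal vector that points into $D$. Let $B$ be a standard $d$-dimensional Brownian motion and let $x_0,y_0\in\overline D$. We consider the two Skorokhod equations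
\begin{equation}\label{eq:skorokhod}
X_t=x_0+B_t+\int_0^t\mathbf n(X_s)\,dL^X_s,\qquad Y_t=y_0+B_t+\int_0^t\mathbf n(Y_s)\,dL^Y_s,\qquad t\ge0,
\end{equation}
driven by the same $B$. Here $L^X$ is the local time of $X$ on $\partial D$: a continuous nondecreasing process, starting from $0$, with $\int_0^\infty\mathbf 1_D(X_t)\,dL^X_t=0$ almost surely; $L^Y$ has the same properties with respect to $Y$. Each equation has a unique pathwise solution that stays in $\overline D$.

The noise cancels in the difference $Y-X$. This difference is constant while both particles are in $D$, and it changes only when one of them is pushed by the obstacle. Do these pushes bring the particles together, or keep them apart? In dimension three the following is known: \emph{there is $r_0>0$ such that for every $r\le r_0$ and every $x_0\ne y_0$ we have $\limsup_{t\to\infty}\operatorname{dist}(X_t,Y_t)>0$ almost surely.} The problem, which comes from the paper of Burdzy, Chen and Pal~\cite{BCP}, is whether the same statement holds for $d=2$. The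 obstacle is convex in both dimensions, and a push from a convex obstacle can separate nearby particles, so one may well expect the same answer. We show that the answer is no.

\subsection{Results}

From now on $d=2$. We identify $\mathbb R^2$ with $\mathbb C$ and write $\mathbb T^2=\mathbb C/\Gamma$ with $\Gamma=2\mathbb Z[i]$. The area of $D$ is $|D|=4-\pi r^2$, arc length on $\partial D$ is denoted by $\mu$, and a point $x\in\partial D$ is written $x=re^{i\theta_x}$. Let $P(x,y)$, for $x\in D$ and $y\in\partial D$, be the Poisson kernel of $D$, that is, the density with respect to $\mu(dy)$ of the point at which Brownian motion started from $x$ first hits $\partial D$. For $x\ne y$ in $\partial D$ let $H(x,y)=\partial_{\mathbf n_x}P(x,y)$ be its normal derivative in the first variable. Put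
\begin{equation}\label{eq:Lambda}
f(\alpha)=-\log|\cos\alpha|,\qquad
\Lambda(r)=\int_{\partial D}\int_{\partial D}f(\theta_x-\theta_y)H(x,y)\,\mu(dy)\,\mu(dx)-2\pi .
\end{equation}
Lemma~\ref{lem:kernel} shows that $H$ exists and that the double integral is finite.

\begin{theorem}\label{thm:lambda}
We have $\Lambda(r)>0$ for $0<r\le7/10$, and $\Lambda(r)=72\pi G_4^2r^8+O(r^{16})$ as $r\to0$, where $G_4=\sum_{0\ne\omega\in\Gamma}\omega^{-4}>0$.
\end{theorem}

\begin{theorem}\label{thm:local}
Let $0<r<1$ and $\Lambda(r)>0$. For every $\zeta>0$ there is $\varepsilon>0$ such that $\operatorname{dist}(x_0,y_0)\le\varepsilon$ implies $\mathbf P(\operatorname{dist}(X_t,Y_t)\to0)\ge1-\zeta$. Moreover, for all $x_0,y_0\in\overline D$, almost surely on the event $\{\operatorname{dist}(X_t,Y_t)\to0\}$,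
\[
\limsup_{t\to\infty}\frac1t\log\operatorname{dist}(X_t,Y_t)\le-\frac{\Lambda(r)}{2|D|}.
\]
\end{theorem}

\begin{theorem}\label{thm:global}
If $0<r<1/2$, then for all $x_0,y_0\in\overline D$, almost surely, $\operatorname{dist}(X_t,Y_t)\to0$ and
\[
\limsup_{t\to\infty}\frac1t\log\operatorname{dist}(X_t,Y_t)\le-\frac{\Lambda(r)}{2|D|}<0 .
\]
\end{theorem}

\begin{corollary}\label{cor:answer}
For $d=2$ there is no $r_0>0$ such that $\limsup_{t\to\infty}\operatorname{dist}(X_t,Y_t)>0$ almost surely for every $r\le r_0$ and every $x_0\ne y_0$.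
\end{corollary}

\begin{proof}
Let $r_0>0$ and $r=\min(r_0,7/10)$. Theorem~\ref{thm:lambda} and Theorem~\ref{thm:local} with $\zeta=1/2$ give points $x_0\ne y_0$ with $\mathbf P(\limsup_{t\to\infty}\operatorname{dist}(X_t,Y_t)>0)\le1/2$.
\end{proof}

\subsection{Where $\Lambda$ comes from}\label{sec:heuristic}

Let $w=Y-X$ be small. Two mechanisms act on it.

\emph{Projection.} Replace $D$ by the half-plane $\{x_2>0\}$, so that $\mathbf n=(0,1)$. The first coordinate of $w$ never changes. Let $a,b$ be the second coordinates of $X,Y$, let $B^{(2)}$ be the second coordinate of $B$, and let $m_t=-\min_{s\le t}B^{(2)}_s$. The one-dimensional Skorokhod problem is solved by $L^X_t=(m_t-a_0)^+$ and $L^Y_t=(m_t-b_0)^+$, so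
\[
b_t-a_t=\max(b_0,m_t)-\max(a_0,m_t).
\]
This vanishes as soon as $m_t\ge\max(a_0,b_0)$: the lower particle is held at the wall until the upper one arrives. A flat wall projects $w$ onto its tangent line.

\emph{Stretching.} If $X$ and $Y$ both lie on the circle $|x|=r$ and receive the same push $dL$, then $dw=(\mathbf n(Y)-\mathbf n(X))\,dL=w\,dL/r$. The curvature multiplies $|w|$ by $e^{L/r}$, and Lemma~\ref{lem:growth} shows that it can never do more.

Now combine the two, arguing heuristically. After a visit to $\partial D$ at $x$, the vector $w$ is tangent to the circle at $x$. In the plane the tangent space of $\partial D$ is a line, so the position $x$ determines the direction of $w$ up to sign; this is what makes an explicit computation possible. During an excursion of $X$ from $x$ to $y$ the vector $w$ is constant, and on arrival it is projected onto the tangent line at $y$. Its length is multiplied by $|\cos(\theta_x-\theta_y)|$, so $\log|w|$ decreases by $f(\theta_x-\theta_y)$; see Figure~\ref{fig:excursion}.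 To count excursions, fix a small height $h$. A particle on $\partial D$ near $x$ uses local time about $h$ on average to reach height $h$, and from there it lands in $dy$ with probability $P(x+h\mathbf n(x),y)\mu(dy)\approx hH(x,y)\mu(dy)$. So excursions from $x$ to $dy$ occur at rate $H(x,y)\mu(dy)$ per unit of local time. In the long run local time is spread uniformly over $\partial D$, and $L^X_t\approx\ell t$ with $\ell=|\partial D|/(2|D|)=\pi r/|D|$ (Lemma~\ref{lem:localtime}). This suggests
\[
\frac1t\log|w_t|\approx\ell\Bigl(\frac1r-\frac1{2\pi r}\iint fH\Bigr)=-\frac{\Lambda(r)}{2|D|},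
\]
where $\iint fH$ is the double integral in~\eqref{eq:Lambda}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\fill[gray!20] (0,0) circle (1.5);
\draw (0,0) circle (1.5);
\draw[dotted] (0,0) -- (0,1.5);
\draw[dotted] (0,0) -- (1.3,0.75);
\draw (0,0.45) arc (90:30:0.45);
\node at (0.33,0.58) {$\alpha$};
\draw[dashed] (0,1.5) .. controls (-0.8,3.2) and (3.2,3) .. (1.3,0.75);
\draw[->,thick] (0,1.5) -- (1.2,1.5) node[above left] {$w$};
\draw[->,thick] (1.3,0.75) -- (2.5,0.75) node[above left] {$w$};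
\draw[->,very thick] (1.3,0.75) -- (1.6,0.23) node[below right] {$w'$};
\draw[dotted] (2.5,0.75) -- (1.6,0.23);
\fill (0,1.5) circle (1.2pt) node[below left] {$x$};
\fill (1.3,0.75) circle (1.2pt) node[below left] {$y$};
\end{tikzpicture}
\caption{An excursion (dashed) from $x$ to $y$ outside the obstacle (gray). The difference $w$ of the two particles is tangent to the circle at $x$, is carried unchanged to $y$, and is there projected onto the tangent line. The result $w'$ has length $|w|\,|\cos\alpha|$, where $\alpha=\theta_x-\theta_y$. The vectors are drawn much longer than they are.}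
\label{fig:excursion}
\end{figure}

A small obstacle in the torus looks like a disc in the plane, so the first case to compute is the exterior domain $\{|x|>r\}\subset\mathbb R^2$. Its Poisson kernel is $P_0(x,y)=(|x|^2-r^2)/(2\pi r|x-y|^2)$, and the normal derivative is $H_0(x,y)=1/(\pi|x-y|^2)=1/(4\pi r^2\sin^2(\alpha/2))$ with $\alpha=\theta_x-\theta_y$. Using $f(\alpha+\pi)=f(\alpha)$, the identity $\sin^{-2}\frac\alpha2+\cos^{-2}\frac\alpha2=4\sin^{-2}\alpha$, and integration by parts with $f'=\tan$ on $(0,\pi/2)$, we get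
\begin{equation}\label{eq:tie}
\iint fH_0=\frac12\int_0^{2\pi}\frac{f(\alpha)}{\sin^2(\alpha/2)}\,d\alpha=4\int_0^{\pi/2}\frac{f(\alpha)}{\sin^2\alpha}\,d\alpha
=4\Bigl(\bigl[-f\cot\bigr]_0^{\pi/2}+\int_0^{\pi/2}d\alpha\Bigr)=2\pi .
\end{equation}
For a disc in the plane, projection and stretching balance exactly. Hence $\Lambda(r)=\iint f\,(H-H_0)$, and the sign of $\Lambda$ is decided by the small correction that the geometry of the torus makes to the kernel. This explains why $\Lambda(r)$ is as small as $r^8$ and why Theorem~\ref{thm:lambda} needs an exact formula and not an estimate of $H$.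

\subsection{Plan of the proof}

Section~\ref{sec:kernel} describes $P$ and $H$ near the disc. Section~\ref{sec:sign} expands $f$ in a Fourier series, which expresses $\iint fH$ through the Dirichlet energies of the harmonic extensions of $e^{in\theta}$, and computes these energies with elliptic functions. The bound $r\le7/10$ enters only through numerical inequalities in that section. Sections~\ref{sec:cycles} and~\ref{sec:drift} make the heuristic rigorous in the direction that we need: time is cut into cycles, and $\log|w|$, corrected by a bounded term, has a negative drift in each cycle when $\Lambda(r)>0$. Section~\ref{sec:local} deduces Theorem~\ref{thm:local}. Section~\ref{sec:global} shows that for $r<1/2$ any two particles come close with probability bounded below, which gives Theorem~\ref{thm:global}.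

\section{The Poisson kernel near the disc}\label{sec:kernel}

Points of $\mathbb T^2$ near $\partial D$ are written in the coordinates of the square. For $|x|\ge r$ let $\widehat x=rx/|x|$. This is the nearest point of the closed disc, and the nearest-point map onto a closed convex set does not increase distances:
\begin{equation}\label{eq:proj}
|\widehat x-\widehat y|\le|x-y|\qquad\text{for }|x|,|y|\ge r .
\end{equation}
Also, two points of $\partial D$ whose angles differ by $\alpha\in[-\pi,\pi]$ are at distance $2r|\sin(\alpha/2)|\ge\frac2\pi r|\alpha|$.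

\begin{lemma}\label{lem:kernel}
Let $0<r<1$ and $h_0=(1-r)/2$. For $r<|x|\le r+h_0$ and $|y|=r$,
\begin{equation}\label{eq:Psplit}
P(x,y)=\frac{|x|^2-r^2}{2\pi r|x-y|^2}+P_1(x,y),
\end{equation}
where $P_1$ is smooth on $\{r\le|x|\le r+h_0\}\times\partial D$ and vanishes for $|x|=r$. Consequently $H(x,y)=\frac1{\pi|x-y|^2}+\partial_{\mathbf n_x}P_1(x,y)$ is smooth off the diagonal, and there are constants $C$ and $C_\varphi$ such that:
\begin{itemize}
\item[(K1)] $P(x,y)\le C(|x|-r)|x-y|^{-2}$ for $r<|x|\le r+h_0$, $y\in\partial D$, and $0\le H(x,y)\le C|x-y|^{-2}$ for $x\ne y$ in $\partial D$;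
\item[(K2)] $|h^{-1}P(x+h\mathbf n(x),y)-H(x,y)|\le C_\varphi h$ for $0<h\le h_0$ and $x,y\in\partial D$ with $|x-y|\ge\varphi>0$.
\end{itemize}
The double integral in~\eqref{eq:Lambda} is finite.
\end{lemma}

\begin{proof}
Let $\mathcal G$ be the Dirichlet Green function of $D$, normalized by $-\Delta\mathcal G(\cdot,y)=\delta_y$. It is symmetric, continuous off the diagonal, vanishes when one variable tends to $\partial D$, and $P(x,y)=\partial_{\mathbf n_y}\mathcal G(x,y)$. The Green function of $\{|x|>r\}\subset\mathbb R^2$ is, with $y^*=r^2/\bar y$,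
\[
\mathcal G_0(x,y)=\frac1{2\pi}\log\frac{|y||x-y^*|}{r|x-y|}=\frac1{4\pi}\log\Bigl(1+\frac{(|x|^2-r^2)(|y|^2-r^2)}{r^2|x-y|^2}\Bigr),
\]
and the second form shows that $\partial_{\mathbf n_y}\mathcal G_0$ at $|y|=r$ is the first term in~\eqref{eq:Psplit}.

Fix $r<\rho_1<\rho_2<1$ with $\rho_2>r+h_0$, and consider $F=\mathcal G-\mathcal G_0$ on $\{r<|x|<\rho_2\}\times\{r<|y|<\rho_1\}$. The logarithmic singularities cancel, so $F$ is harmonic in each variable, and it vanishes when $x$ or $y$ tends to $\partial D$. It is bounded: on the compact set $\{|x|=\rho_2\}\times\{|y|=\rho_1\}$ it is continuous; the maximum principle in $y$ extends the bound to $|x|=\rho_2$, $r<|y|<\rho_1$; and the maximum principle in $x$ extends it to the whole product. By the reflection principle, a harmonic function that vanishes on the circle $|x|=r$ extends harmonically across it by $F(x^*)=-F(x)$. Applying this first in $x$ and then in $y$, we obtain a bounded function that is harmonic in each variable on a neighborhood of $\{r\le|x|\le r+h_0\}\times\partial D$.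 Such a function is smooth: the interior gradient estimate makes it locally Lipschitz in each variable, uniformly in the other, so it is jointly continuous and equals its iterated Poisson integral over a product of two small circles. Put $P_1=\partial_{\mathbf n_y}F$. Since $F(x,\cdot)=0$ for $|x|=r$, $P_1$ vanishes there.

The formula for $H$ follows by differentiating~\eqref{eq:Psplit}. Since $|P_1(x,y)|\le C(|x|-r)$ and $|x-y|\le2$, the upper bounds in (K1) hold, and $H\ge0$ because $H$ is a limit of the nonnegative quotients $h^{-1}P(x+h\mathbf n(x),y)$. For (K2), note that $|x+h\mathbf n(x)-y|\ge|x-y|\ge\varphi$ by~\eqref{eq:proj}, so $h\mapsto P(x+h\mathbf n(x),y)$ has a second derivative bounded in terms of $\varphi$ on $[0,h_0]$ and vanishes at $h=0$; apply Taylor's formula. Finally, $f(\alpha)=O(\alpha^2)$ at $0$ compensates the singularity of $H$ on the diagonal, and the only singularities of $f$ are logarithmic, at $\alpha\equiv\pi/2\pmod\pi$, where $H$ is bounded.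
\end{proof}

\section{The sign of $\Lambda(r)$}\label{sec:sign}

\subsection{Reduction to Dirichlet energies}

The kernel $H$ is not explicit, but its integrals against $|\phi(x)-\phi(y)|^2$ are Dirichlet energies. We use that the harmonic extension to $D$ of a smooth function on $\partial D$ is smooth up to the boundary.

\begin{lemma}\label{lem:energy}
Let $\phi:\partial D\to\mathbb C$ be smooth and let $u$ be its harmonic extension to $D$. Then $\iint|\phi(x)-\phi(y)|^2H(x,y)\,\mu(dx)\mu(dy)=2\int_D|\nabla u|^2$.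
\end{lemma}

\begin{proof}
Let $\tilde u$ be the harmonic extension of $|\phi|^2$ and fix $x\in\partial D$. The function $v_x=\tilde u-2\operatorname{Re}(\overline{\phi(x)}\,u)+|\phi(x)|^2$ is harmonic with boundary values $|\phi(\cdot)-\phi(x)|^2$. Thus $v_x(x)=0$ and
\[
h^{-1}v_x(x+h\mathbf n(x))=\int h^{-1}P(x+h\mathbf n(x),y)\,|\phi(y)-\phi(x)|^2\,\mu(dy).
\]
By (K1) and~\eqref{eq:proj} the integrand is at most $C|x-y|^{-2}|\phi(y)-\phi(x)|^2$, which is bounded. By (K2) and dominated convergence, $\partial_{\mathbf n}v_x(x)=\int H(x,y)|\phi(y)-\phi(x)|^2\mu(dy)$. On the other hand, $\partial_{\mathbf n}v_x(x)=\partial_{\mathbf n}\tilde u(x)-2\operatorname{Re}(\bar\phi\,\partial_{\mathbf n}u)(x)$. Integrate over $x$. Since $\mathbf n$ points into $D$, Green's formula gives $\int\partial_{\mathbf n}\tilde u\,d\mu=0$ and $-\int\bar u\,\partial_{\mathbf n}u\,d\mu=\int_D|\nabla u|^2$.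
\end{proof}

For $n\ge1$ let $u_n$ be the harmonic extension of $e^{in\theta}$ to $D$ and let $E_n=\int_D|\nabla u_n|^2$. Since $|e^{in\theta_x}-e^{in\theta_y}|^2=2(1-\cos n(\theta_x-\theta_y))$, the lemma gives
\begin{equation}\label{eq:En}
E_n=\iint\bigl(1-\cos n(\theta_x-\theta_y)\bigr)H(x,y)\,\mu(dx)\mu(dy).
\end{equation}
We therefore write $f$ as a combination of the functions $1-\cos2k\alpha$. The resulting series of energies diverges, so we use Abel summation. For $0<q<1$, taking real parts in the power series of $\log(1+q)$ and $\log(1+qe^{2i\alpha})$ gives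
\[
f_q(\alpha):=\sum_{k\ge1}\frac{(-1)^{k-1}}kq^k(1-\cos2k\alpha)=\log(1+q)-\log|1+qe^{2i\alpha}|=-\frac12\log\Bigl(1-\frac{4q}{(1+q)^2}\sin^2\alpha\Bigr),
\]
because $|1+qe^{2i\alpha}|^2=(1+q)^2-4q\sin^2\alpha$. As $q\uparrow1$, the ratio $4q/(1+q)^2$ increases to $1$, so $0\le f_q\uparrow f$. The inequality $1-\cos2k\alpha\le2k^2\alpha^2$ and (K1) give $E_{2k}\le Ck^2$, so for fixed $q$ the sum and the double integral may be interchanged. By monotone convergence,
\begin{equation}\label{eq:abel}
\iint fH=\lim_{q\uparrow1}\sum_{k\ge1}\frac{(-1)^{k-1}}kq^kE_{2k}.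
\end{equation}
In the plane the extension of $e^{in\theta}$ is $(r/\bar z)^n$, with energy $2\pi n$, and the sum in~\eqref{eq:abel} becomes $4\pi q/(1+q)\to2\pi$, in agreement with~\eqref{eq:tie}. So $\Lambda$ is an alternating sum of the excess energies $E_{2k}-4\pi k$, in which $E_2-4\pi$ has coefficient $+1$.

\subsection{The leading term}\label{sec:leading}

On the torus the functions $z^{-n}$ must be replaced by periodic ones. For $k\ge4$ let $G_k=\sum_{0\ne\omega\in\Gamma}\omega^{-k}$. These numbers are real because $\Gamma$ is invariant under conjugation, and $G_k=0$ unless $4\mid k$ because $\Gamma$ is invariant under multiplication by $i$, which gives $G_k=i^{-k}G_k$. The Weierstrass function $\wp(z)=z^{-2}+\sum_{\omega\ne0}\bigl((z-\omega)^{-2}-\omega^{-2}\bigr)$ is $\Gamma$-periodic and holomorphic off $\Gamma$, and on $|z|=r$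
\[
r^2\wp(re^{i\theta})=e^{-2i\theta}+ke^{2i\theta}+7G_8r^8e^{6i\theta}+\cdots,\qquad k=3G_4r^4 .
\]
Let us ignore the modes of order $6$ and higher. For real $c,d$ the harmonic function $cr^2\wp+dr^2\overline\wp$ then has boundary values $(c+kd)e^{-2i\theta}+(kc+d)e^{2i\theta}$, which equal $e^{-2i\theta}$ for $c=1/(1-k^2)$ and $d=-kc$. The radial derivative multiplies the modes that come from $z^{-2},\bar z^{-2}$ by $-2/r$ and those that come from $z^2,\bar z^2$ by $2/r$, so its $e^{-2i\theta}$ mode is $\frac2r(-c+kd)$. The energy is therefore $4\pi(c-kd)=4\pi(1+k^2)/(1-k^2)$, and the excess is $8\pi k^2+O(k^4)=72\pi G_4^2r^8+O(r^{16})$. This is the leading term in Theorem~\ref{thm:lambda}. The proof repeats this computation with all even modes, the number $k$ being replaced by a symmetric matrix $K$.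

\subsection{The matrix $K$}

Let $W_2=\wp$ and $W_n(z)=\sum_{\omega\in\Gamma}(z-\omega)^{-n}$ for even $n\ge4$. These functions are even, $\Gamma$-periodic and holomorphic off $\Gamma$. Expanding $(z-\omega)^{-n}=\omega^{-n}(1-z/\omega)^{-n}$ by the binomial series, we get for $0<|z|<2$
\begin{equation}\label{eq:laurent}
W_n(z)=z^{-n}+\sum_{m\ge0\ \mathrm{even}}b_{nm}z^m,\qquad b_{nm}=\binom{n+m-1}mG_{n+m},\qquad b_{20}=0 .
\end{equation}
For even $n,m\ge2$ put
\[
K_{nm}=\sqrt{\frac mn}\;b_{nm}r^{n+m}=\sqrt{nm}\,\frac{(n+m-1)!}{n!\,m!}\,G_{n+m}r^{n+m}.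
\]
The factor $\sqrt{m/n}$ normalizes each mode by its planar energy, and it makes $K$ real and symmetric, as the second form shows. That form also gives
\begin{equation}\label{eq:Ksq}
K_{nm}^2=\binom{n+m-1}n\binom{n+m-1}mG_{n+m}^2r^{2(n+m)} .
\end{equation}
We regard $K$ as an operator on the space $\ell^2$ of real square-summable sequences indexed by even $n\ge2$. Recall that $\|K\|_{\mathrm{HS}}^2=\sum_{n,m}K_{nm}^2$, and that a symmetric $K$ with $\|K\|_{\mathrm{HS}}<\infty$ has an orthonormal basis of eigenvectors with eigenvalues $\lambda_i$ and $\sum_i\lambda_i^2=\|K\|_{\mathrm{HS}}^2$; hence $\|K\|\le\|K\|_{\mathrm{HS}}$ and $\operatorname{tr}K^{2j}=\sum_i\lambda_i^{2j}\le\|K\|_{\mathrm{HS}}^{2j}$.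

\begin{lemma}\label{lem:K}
\begin{itemize}
\item[(a)] $2.4\le16G_4\le4$, and $2^M|G_M|\le5$ for all $M\ge4$.
\item[(b)] $K_{22}=3G_4r^4$, all other nonzero entries have $n+m\ge8$, and
$\sum_{n+m\ge8}K_{nm}^2\le\frac{25}8\,\frac{r^{16}}{1-r^8}$.
\item[(c)] $|(Kx)_m|\le Cr^m\|x\|$ for $x\in\ell^2$, and $\|K\|_{\mathrm{HS}}<1$ for $r\le7/10$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $2^MG_M=\sum_{0\ne\omega\in\mathbb Z[i]}\omega^{-M}$. There are $8j$ Gaussian integers of max-norm $j$, and each has modulus at least $j$. For $M\ge8$,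
\[
2^M|G_M|\le\sum_{\omega\ne0}|\omega|^{-8}\le4+\frac4{16}+8\sum_{j\ge2}j^{-7}\le5 .
\]
For $M=4$, the points of max-norm $1$ contribute $4\cdot1+4\cdot(-\frac14)=3$, since $(1+i)^4=-4$. Among the points of max-norm $2$, the four on the axes contribute $\frac4{16}$, the four on the diagonals $-\frac4{64}$, and each of the other eight has fourth power $(2+i)^4=-7+24i$ or its conjugate, so together they contribute $-\frac{8\cdot7}{625}$; the sum is $0.0979$. By convexity of $x^{-3}$, the remaining points contribute at most $8\sum_{j\ge3}j^{-3}\le8\int_{5/2}^\infty x^{-3}dx=0.64$ in modulus. So $16G_4$ lies within $0.64$ of $3.0979$. For $M=5,6,7$ we have $G_M=0$.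

(b) Nonzero entries have $4\mid n+m$, and $n+m=4$ forces $n=m=2$. For fixed $M=n+m$, Vandermonde's identity gives
\[
\sum_n\binom{M-1}n\binom{M-1}{M-n}=\binom{2M-2}M\le\tfrac12\,4^{M-1},
\]
because $\binom{2M-2}M=\binom{2M-2}{M-2}$ and all binomial coefficients of order $2M-2$ add up to $4^{M-1}$. By~\eqref{eq:Ksq} and (a), the entries with $n+m=M$ contribute at most $\frac124^{M-1}\cdot25\cdot4^{-M}r^{2M}=\frac{25}8r^{2M}$. Sum over $M=8,12,16,\dots$.

(c) Each binomial coefficient in~\eqref{eq:Ksq} is at most $2^{n+m-1}$, so $|K_{nm}|\le\frac52r^{n+m}$, and the Cauchy--Schwarz inequality gives the first bound. For $r\le7/10$ we have $r^8\le0.05765$, so $\|K\|_{\mathrm{HS}}^2\le\frac9{16}\cdot0.05765+0.012<1$ by (a) and (b).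
\end{proof}

\subsection{The formula for $\Lambda$}

Let $0<r\le7/10$ and $Q=K^2(1-K^2)^{-1}=\sum_{j\ge1}K^{2j}$. Its diagonal entries are nonnegative, and $\operatorname{tr}Q\le\sum_j\|K\|_{\mathrm{HS}}^{2j}<\infty$.

\begin{proposition}\label{prop:formula}
For $0<r\le7/10$ and even $n\ge2$ we have $E_n=2\pi n(1+2Q_{nn})$, and
\[
\Lambda(r)=8\pi\sum_{k\ge1}(-1)^{k-1}Q_{2k,2k}.
\]
\end{proposition}

\begin{proof}
For a real sequence $c=(c_j)_{j\ge2\ \mathrm{even}}$ with $|c_j|\le Cr^j$ let $\Phi_c=\sum_jc_jj^{-1/2}r^jW_j$. On $\overline D$ we have $|z-\omega|\ge r$ for all $\omega\in\Gamma$, so for $j\ge4$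
\[
r^j|W_j(z)|\le\sum_\omega(r/|z-\omega|)^4\le C,\qquad r^j|W_j'(z)|\le\frac jr\sum_\omega(r/|z-\omega|)^4\le Cj .
\]
Hence the series converges in $C^1(\overline D)$ and $\Phi_c$ is holomorphic in $D$. Insert~\eqref{eq:laurent}. The singular part $\sum_jc_jj^{-1/2}(r/z)^j$ converges for $|z|>r^2$. The double series of the regular part converges absolutely for $|z|=\rho\le1$, since $|G_M|\le5\cdot2^{-M}$ and
\[
\sum_{m\ge0}\binom{j+m-1}m\Bigl(\frac r2\Bigr)^j\Bigl(\frac\rho2\Bigr)^m=\Bigl(\frac r{2-\rho}\Bigr)^j\le r^j .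
\]
So the regular part is a power series with radius of convergence at least $1$. Both parts may be differentiated termwise on $|z|=r$, because $r^2<r<1$. For $m\ge2$ the coefficient of $(z/r)^m$ is $\sum_jc_jj^{-1/2}b_{jm}r^{j+m}=m^{-1/2}(Kc)_m$. On $z=re^{i\theta}$,
\[
\Phi_c=\sum_jj^{-1/2}c_je^{-ij\theta}+\sum_mm^{-1/2}(Kc)_me^{im\theta}+\mathrm{const},
\]
and $\partial_{\mathbf n}$ multiplies the modes of the first sum by $-j/r$, those of the second by $m/r$, and the constant by $0$.

Fix an even $n$, let $\delta_n$ be the $n$th basis vector of $\ell^2$, and put $c=\sqrt n\,(1-K^2)^{-1}\delta_n$ and $d=-Kc$. Since $c=\sqrt n\,\delta_n+K(Kc)$, Lemma~\ref{lem:K}(c) shows that both sequences have the required decay. The boundary values of $\Phi_c+\overline{\Phi_d}$ have coefficient $j^{-1/2}(c+Kd)_j$ at $e^{-ij\theta}$ and $j^{-1/2}(Kc+d)_j$ at $e^{ij\theta}$. As $c+Kd=(1-K^2)c=\sqrt n\,\delta_n$ and $Kc+d=0$, the harmonic function $\Phi_c+\overline{\Phi_d}$ equals $e^{-in\theta}$ on $\partial D$ up to a constant, so it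 equals $\overline{u_n}$ up to that constant. The $e^{-in\theta}$ mode of its normal derivative is $\frac nr\,n^{-1/2}(-c_n+(Kd)_n)$. Green's formula gives
\[
E_n=-\int_{\partial D}u_n\,\partial_{\mathbf n}\overline{u_n}\,d\mu=2\pi\sqrt n\,\bigl(c_n-(Kd)_n\bigr)=2\pi\sqrt n\,\bigl((1+K^2)c\bigr)_n=2\pi n(1+2Q_{nn}),
\]
because $(1+K^2)(1-K^2)^{-1}=1+2Q$. In~\eqref{eq:abel} the sum becomes $4\pi q/(1+q)+8\pi\sum_k(-1)^{k-1}q^kQ_{2k,2k}$. Since $\sum_kQ_{2k,2k}<\infty$, we may let $q\uparrow1$ termwise.
\end{proof}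

\begin{proof}[Proof of Theorem~\ref{thm:lambda}]
If $n,m$ are even and $4\mid n+m$, then $n\equiv m\pmod4$. So $K=K_{(2)}\oplus K_{(0)}$ over the classes $n\equiv2$ and $n\equiv0\pmod4$, $Q$ splits in the same way, and Proposition~\ref{prop:formula} reads
\[
\Lambda(r)=8\pi\bigl(\operatorname{tr}Q_{(2)}-\operatorname{tr}Q_{(0)}\bigr).
\]
By Lemma~\ref{lem:K}(a), $G_4\ge0.15$, so $\operatorname{tr}Q_{(2)}\ge\operatorname{tr}K_{(2)}^2\ge K_{22}^2=9G_4^2r^8\ge0.2025\,r^8$. All entries of $K_{(0)}$ have $n+m\ge8$, so for $r\le7/10$ Lemma~\ref{lem:K}(b) gives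
\[
\|K_{(0)}\|_{\mathrm{HS}}^2\le\frac{25}8\cdot\frac{0.05765}{1-0.05765}\,r^8\le0.1913\,r^8\le0.0111,
\]
and $\operatorname{tr}Q_{(0)}\le\|K_{(0)}\|_{\mathrm{HS}}^2/(1-\|K_{(0)}\|_{\mathrm{HS}}^2)\le0.194\,r^8$. Since $0.194<0.2025$, we have $\Lambda(r)>0$. As $r\to0$, Lemma~\ref{lem:K}(b) gives $\operatorname{tr}K_{(2)}^2=K_{22}^2+O(r^{16})$, $\sum_{j\ge2}\operatorname{tr}K_{(2)}^{2j}=O(\|K\|_{\mathrm{HS}}^4)=O(r^{16})$ and $\operatorname{tr}Q_{(0)}=O(r^{16})$. Hence $\Lambda(r)=8\pi\cdot9G_4^2r^8+O(r^{16})$.
\end{proof}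

\section{Cycles}\label{sec:cycles}

Fix $r\in(0,1)$. Let $(\mathcal F_t)$ be the usual augmentation of the filtration of $B$. By pathwise uniqueness, $(X,Y)$ is an adapted Markov process. In Sections~\ref{sec:cycles}--\ref{sec:local}, $C$ denotes a constant that depends only on $r$, and $C_\kappa$ one that depends only on $r$ and on the parameter $\kappa$ of Section~\ref{sec:drift}; both may change from line to line. It\^o's formula for a function $\chi\in C^2(\overline D)$ reads
\begin{equation}\label{eq:ito}
d\chi(X_t)=\nabla\chi(X_t)\cdot dB_t+\tfrac12\Delta\chi(X_t)\,dt+\partial_{\mathbf n}\chi(X_t)\,dL^X_t .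
\end{equation}
A stochastic integral with a bounded integrand, run up to a stopping time of finite mean, is an $L^2$-bounded martingale; this justifies each use of optional stopping below. From any point of $\mathbb T^2$ a Brownian motion is in the disc at time $1$ with probability at least $1/C$, so the time that $X$ needs to hit $\partial D$ has mean at most $C$.

\subsection{The growth bound}

Lift $X$ and $Y$ continuously to $\mathbb R^2\setminus\bigcup_{c\in\Gamma}\mathcal B(c,r)$ so that $|Y_0-X_0|=\operatorname{dist}(x_0,y_0)$, and let $w=Y-X$. Then $\operatorname{dist}(X_t,Y_t)\le|w_t|$. The disc with center $c\in\Gamma$ is called disc $c$. If $x\in\partial\mathcal B(c,r)$ and $|y-c|\ge r$, then $y-c=y-x+r\mathbf n(x)$ has length at least $r$, which means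
\begin{equation}\label{eq:exterior}
(y-x)\cdot\mathbf n(x)\ge-\frac{|y-x|^2}{2r}.
\end{equation}

\begin{lemma}\label{lem:growth}
For $s\le t$,
$\;|w_t|\le|w_s|\exp\bigl(\frac1{2r}(L^X_t-L^X_s+L^Y_t-L^Y_s)\bigr)$.
\end{lemma}

\begin{proof}
The process $w$ has bounded variation and $d|w|^2=2w\cdot\mathbf n(Y)\,dL^Y-2w\cdot\mathbf n(X)\,dL^X$. By~\eqref{eq:exterior}, $-2w\cdot\mathbf n(X)\le|w|^2/r$ when $X$ is on a circle and $2w\cdot\mathbf n(Y)\le|w|^2/r$ when $Y$ is. So $|w|^2e^{-(L^X+L^Y)/r}$ is nonincreasing.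
\end{proof}

In particular, if $w_s=0$ then $w_t=0$ for all $t\ge s$.

\subsection{Layers and cycles}

Excursions from $\partial D$ accumulate at every boundary visit, so they cannot be treated one at a time. We discretize at a small height $\eta$ and assume that $|w|$ is much smaller than $\eta$. Let
\[
0<\eta\le\tfrac14\min(r,1-r),\qquad\varepsilon_1=\eta^4 .
\]
Then $\eta\le1/8$. The \emph{height} of a point is its distance to the union of the closed discs; $a_t$ and $b_t$ are the heights of $X_t$ and $Y_t$, and $\beta=b-a$. The height is a $1$-Lipschitz function, so $|\beta|\le|w|$. The \emph{layer} of disc $c$ is the set of points $x$ with $r\le|x-c|\le r+\eta$. Different layers are at distance at least $2-2r-2\eta>\eta$ from each other, and the height of a point $x$ in the layer of $c$ is $|x-c|-r$. In this layer we extend the normal field by $\mathbf n(x)=(x-c)/|x-c|=e^{i\theta(x)}$ and put $\widehat x=c+r\mathbf n(x)$. By~\eqref{eq:proj}, $\mathbf n$ is $\frac1r$-Lipschitz in the layer. Functions on $\overline D$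 are regarded as periodic functions on the lifted domain.

Let $\sigma_0\le\infty$ be a stopping time with $\max(a_{\sigma_0},b_{\sigma_0})=\eta$ on $\{\sigma_0<\infty\}$. As long as $|w_{\sigma_k}|\le\varepsilon_1$, define
\[
\tau_{k+1}=\inf\{t\ge\sigma_k:\min(a_t,b_t)=0\},\qquad\sigma_{k+1}=\inf\{t\ge\tau_{k+1}:\max(a_t,b_t)=\eta\}.
\]
Let $\nu=\inf\{k:|w_{\sigma_k}|>\varepsilon_1\}$ if $\sigma_0<\infty$ and $\nu=0$ otherwise; then $\{k<\nu\}\in\mathcal F_{\sigma_k}$. For $k<\nu$ the interval $[\sigma_k,\sigma_{k+1}]$ is a \emph{cycle}, and it has the following structure.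
\begin{itemize}
\item At time $\sigma_k$ both particles are in one layer, with heights in $[\eta-\varepsilon_1,\eta]$.
\item On $[\sigma_k,\tau_{k+1}]$ nothing reflects and $w$ is constant. At time $\tau_{k+1}$, which is finite, one height is $0$, both are at most $\varepsilon_1$, and both particles are in the layer of one disc $c$.
\item On $[\tau_{k+1},\sigma_{k+1}]$ both particles stay in the layer of $c$, and $\sigma_{k+1}<\infty$ by Lemma~\ref{lem:layer}(a).
\end{itemize}
Let $\Delta L^X_{k+1},\Delta L^Y_{k+1}$ be the increments of the local times over the cycle and $Z_{k+1}=(\Delta L^X_{k+1}+\Delta L^Y_{k+1})/(2r)$. By Lemma~\ref{lem:growth}, $|w|$ grows at most by the factor $e^{Z_{k+1}}$ between any two times of the cycle. We write $\mathbf E_k,\mathbf P_k$ for conditioning on $\mathcal F_{\sigma_k}$ and $\mathbf E_\varsigma,\mathbf P_\varsigma$ for conditioning on $\mathcal F_\varsigma$ when $\varsigma$ is a stopping time. On $\{\nu=\infty\}$ we have $\sigma_k\to\infty$, because in each cycle the continuous path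 $\max(a,b)$ rises from at most $\varepsilon_1$ to $\eta$, which can happen only finitely often in bounded time.

\subsection{Estimates in a layer}

Higher moments will follow from first moments by Khas'minskii's inequality.

\begin{lemma}\label{lem:khas}
Let $\varsigma\le\sigma$ be stopping times, and let $\mathsf A$ be continuous, adapted and nondecreasing. If $\mathbf E_{\varsigma'}[\mathsf A_\sigma-\mathsf A_{\varsigma'}]\le\mathsf K$ for all stopping times $\varsigma'\in[\varsigma,\sigma]$, then $\mathbf E_\varsigma[(\mathsf A_\sigma-\mathsf A_\varsigma)^j]\le j!\,\mathsf K^j$ for $j\ge1$.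
\end{lemma}

\begin{proof}
We use induction on $j$, for all starting times in $[\varsigma,\sigma]$ at once. For $l\ge0$ let $\varsigma_l=\inf\{t\ge\varsigma:\mathsf A_t-\mathsf A_\varsigma>l\}\wedge\sigma$. By continuity $\{\mathsf A_\sigma-\mathsf A_\varsigma>l\}=\{\varsigma_l<\sigma\}\in\mathcal F_{\varsigma_l}$, and $\mathsf A_{\varsigma_l}-\mathsf A_\varsigma=l$ on this event. From $x^j=j\int_0^x(x-l)^{j-1}dl$ we get $(\mathsf A_\sigma-\mathsf A_\varsigma)^j=j\int_0^\infty\mathbf 1_{\{\varsigma_l<\sigma\}}(\mathsf A_\sigma-\mathsf A_{\varsigma_l})^{j-1}dl$. Condition on $\mathcal F_{\varsigma_l}$ inside the integral: the left side has conditional mean at most $j!\,\mathsf K^{j-1}\int_0^\infty\mathbf P_\varsigma(\mathsf A_\sigma-\mathsf A_\varsigma>l)\,dl\le j!\,\mathsf K^j$.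
\end{proof}

\begin{lemma}\label{lem:layer}
Let $\varsigma$ be a stopping time at which both particles are in the layer of one disc $c$. Let $\sigma=\inf\{t\ge\varsigma:\max(a_t,b_t)=\eta\}$, let $\Delta L^X,\Delta L^Y$ be the increments over $[\varsigma,\sigma]$, and let $Z=(\Delta L^X+\Delta L^Y)/(2r)$.
\begin{itemize}
\item[(a)] $\mathbf E_\varsigma(\sigma-\varsigma)\le\eta^2$ and $\mathbf E_\varsigma(\sigma-\varsigma)^2\le2\eta^4$.
\item[(b)] $\mathbf E_\varsigma\Delta L^X\le\eta$ and $\mathbf E_\varsigma(\Delta L^X)^2\le2\eta^2$, and the same for $Y$; $\mathbf E_\varsigma Z\le\eta/r$ and $\mathbf E_\varsigma e^{2Z}\le2$.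
\item[(c)] $\mathbf E_\varsigma\sup_{[\varsigma,\sigma]}|X_t-X_\varsigma|^2\le20\eta^2$.
\item[(d)] If $a_\varsigma\le\varepsilon_1$ and $|w_\varsigma|\le\varepsilon_1$, then $\mathbf E_\varsigma\Delta L^X\ge\eta-C\eta^2$.
\item[(e)] If $a_\varsigma=0$ and $l\ge0$ is $\mathcal F_\varsigma$-measurable, then the conditional probability that $X$ reaches height $\eta/2$ at a time $t$ with $L^X_t-L^X_\varsigma\le l$ is at most $4l/\eta$. The same holds for $Y$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The radial function $\Theta(\rho)=\frac12(\rho^2-r^2)-r^2\log\frac\rho r$ of $\rho=|x-c|$ satisfies $\frac12\Delta\Theta=1$, $\Theta(r)=\Theta'(r)=0$ and $0<\Theta''=1+r^2/\rho^2\le2$ for $\rho\ge r$. So $0\le\Theta\le\eta^2$ in the layer, and by~\eqref{eq:ito} the process $\Theta(|X_t-c|)-t$ is a martingale up to time $\sigma$. Stopping at $\sigma\wedge(\varsigma+T)$ and letting $T\to\infty$ gives the first bound. It holds from every stopping time in $[\varsigma,\sigma]$, so Lemma~\ref{lem:khas} gives the second.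

(b) The function $\log|x-c|$ is harmonic with normal derivative $1/r$, so $\log|X_t-c|-L^X_t/r$ is a martingale up to time $\sigma$, and
\begin{equation}\label{eq:logmart}
\mathbf E_\varsigma\Delta L^X=r\,\mathbf E_\varsigma\log\Bigl(1+\frac{a_\sigma}r\Bigr)-r\log\Bigl(1+\frac{a_\varsigma}r\Bigr)\le\eta .
\end{equation}
Lemma~\ref{lem:khas} gives $\mathbf E_\varsigma(\Delta L^X)^j\le j!\,\eta^j$, hence $\mathbf E_\varsigma e^{2\Delta L^X/r}\le\sum_j(2\eta/r)^j\le2$ as $\eta\le r/4$. The same holds for $Y$, and the Cauchy--Schwarz inequality applied to $e^{2Z}=e^{\Delta L^X/r}e^{\Delta L^Y/r}$ gives the last bound.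

(c) We have $|X_t-X_\varsigma|\le|B_t-B_\varsigma|+\Delta L^X$. By Doob's $L^2$ inequality, $\mathbf E_\varsigma\sup|B_t-B_\varsigma|^2\le4\cdot2\,\mathbf E_\varsigma(\sigma-\varsigma)\le8\eta^2$. The total is at most $2\cdot8\eta^2+2\cdot2\eta^2$.

(d) Use $x-x^2/2\le\log(1+x)\le x$ in~\eqref{eq:logmart}: $\mathbf E_\varsigma\Delta L^X\ge\mathbf E_\varsigma a_\sigma-\eta^2/(2r)-\varepsilon_1$. Moreover $a_\sigma\ge\eta-|w_\sigma|$, and $\mathbf E_\varsigma|w_\sigma|\le\varepsilon_1\mathbf E_\varsigma e^Z\le2\varepsilon_1$.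

(e) Stop the martingale $\log(|X_t-c|/r)-(L^X_t-L^X_\varsigma)/r$, which starts from $0$, at the first time $T$ at which $a=\eta/2$ or the local time since $\varsigma$ begins to exceed $l$; this time has finite mean by the argument in (a). Then $\mathbf E_\varsigma\log(|X_T-c|/r)\le l/r$. The logarithm is nonnegative, and on the event in question it equals $\log(1+\frac\eta{2r})\ge\frac\eta{4r}$.
\end{proof}

\subsection{The good event}

Fix $k<\nu$ and write $\tau=\tau_{k+1}$, $\sigma=\sigma_{k+1}$, $Z=Z_{k+1}$, $\varepsilon'=|w_{\sigma_k}|=|w_\tau|$. In the half-plane the normal component of $w$ was the difference of the heights and moved only through the local times. Near a circle, It\^o's formula gives $da=\mathbf n(X)\cdot dB+\frac{dt}{2|X-c|}+dL^X$ and the same for $b$, so for $t\in[\tau,\sigma]$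
\begin{equation}\label{eq:beta}
\beta_t=\beta_\tau+M_t+(L^Y_t-L^Y_\tau)-(L^X_t-L^X_\tau),
\end{equation}
\[
M_t=\int_\tau^t\bigl(\mathbf n(Y)-\mathbf n(X)\bigr)\cdot dB+\int_\tau^t\Bigl(\frac1{2|Y-c|}-\frac1{2|X-c|}\Bigr)ds .
\]
The error $M$ has integrands bounded by $|w|/r$ and $|w|/(2r^2)$. Since the particles stay in the layer for a time of order $\eta^2$, it is of order $\eta|w|$. Let
\[
\tau'=\inf\{t\ge\tau:\beta_t=0\}\wedge\sigma
\]
be the time at which the heights first agree. The good event $A_{k+1}$ is the intersection of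
\begin{itemize}
\item[(A1)] $Z\le\log2$;
\item[(A2)] $\sup_{t\in[\varsigma,\sigma]}|M_t-M_\varsigma|\le\sqrt\eta\,|w_\varsigma|$ for $\varsigma=\tau$ and for $\varsigma=\tau'$;
\item[(A3)] $\sup_{t\in[\tau,\sigma]}|X_t-X_\tau|\le\sqrt\eta$;
\item[(A4)] $\beta_{\tau'}=0$.
\end{itemize}
On (A1) we have $|w_t|\le2|w_s|$ for $\tau\le s\le t\le\sigma$. The thresholds $\sqrt\eta$ exceed the typical sizes by the factor $\eta^{-1/2}$, so that Chebyshev's inequality gives a failure probability of order $\eta$.

\begin{lemma}\label{lem:good}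
For $k<\nu$, $\mathbf P_\tau(A_{k+1}^c)\le C\eta$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:layer}(b),(c), (A1) fails with probability at most $\eta/(r\log2)$ and (A3) with probability at most $20\eta$. Let $\varsigma$ be $\tau$ or $\tau'$. If $w_\varsigma=0$, then $M$ is constant on $[\varsigma,\sigma]$. Otherwise let $\tilde M$ be $M-M_\varsigma$ stopped at $\sigma$ or when $|w|$ first exceeds $2|w_\varsigma|$. Doob's inequality and Lemma~\ref{lem:layer}(a), applied from $\varsigma$, give
\[
\mathbf E_\varsigma\sup|\tilde M|^2\le2\cdot4\cdot\frac{4|w_\varsigma|^2}{r^2}\,\mathbf E_\varsigma(\sigma-\varsigma)+2\,\frac{|w_\varsigma|^2}{r^4}\,\mathbf E_\varsigma(\sigma-\varsigma)^2\le C|w_\varsigma|^2\eta^2 .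
\]
On (A1), $\tilde M=M-M_\varsigma$ on $[\varsigma,\sigma]$. By Chebyshev's inequality, the probability that (A1) holds and (A2) fails is at most $C\eta$.

Suppose that (A1) and (A2) hold and (A4) fails. Then $\beta$ has no zero in $[\tau,\sigma]$. If $\beta_\tau>0$, then $b>a\ge0$ on $[\tau,\sigma]$, so $a_\tau=0$, $Y$ does not reflect, and~\eqref{eq:beta} gives $\Delta L^X_{k+1}\le\beta_\tau+M_\sigma\le2\varepsilon'$. Also $b_\sigma=\eta$ and $a_\sigma\ge\eta-2\varepsilon'\ge\eta/2$. By Lemma~\ref{lem:layer}(e) with $l=2\varepsilon'$, this has probability at most $8\varepsilon'/\eta\le8\eta$. If $\beta_\tau<0$, the same argument applies with $X$ and $Y$ exchanged and $\beta,M$ replaced by $-\beta,-M$.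
\end{proof}

\section{The drift of $\log|w|$ in one cycle}\label{sec:drift}

\subsection{The pathwise bound}

Write $w_{\sigma_k}=|w_{\sigma_k}|\,ie^{i\psi_k}$, so that $w_{\sigma_k}$ is tangent to the circle at the angle $\psi_k$; if $w_{\sigma_k}=0$, put $\psi_k=\theta(X_{\sigma_k})$. Let
\[
\alpha_{k+1}=\psi_k-\theta(X_{\tau_{k+1}}).
\]
This angle is $\mathcal F_{\tau_{k+1}}$-measurable, and the component of $w_{\sigma_k}$ along the tangent vector $i\mathbf n(X_{\tau_{k+1}})$ is $|w_{\sigma_k}|\cos\alpha_{k+1}$. The projection is not exact, so the full gain $f(\alpha)$ is not available where $\cos\alpha$ is close to $0$; and small angles cannot be resolved at scale $\eta$. We therefore truncate $f$. For $0<\kappa\le1/10$ let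
\[
g_\kappa(\alpha)=\bigl(-\log(|\cos\alpha|+\kappa)\bigr)^+=-\log\min(1,|\cos\alpha|+\kappa).
\]
This function is $\pi$-periodic, $\frac1\kappa$-Lipschitz, bounded by $\log\frac1\kappa$, it vanishes on $[-2\varphi_\kappa,2\varphi_\kappa]$ for some $\varphi_\kappa>0$, and $g_\kappa\uparrow f$ as $\kappa\downarrow0$.

To predict the gain in the next cycle we need $w_{\sigma_{k+1}}$ to be nearly tangent at the position of $X_{\sigma_{k+1}}$. For $X,Y$ in the layer of $c$, expanding $|Y-c|^2=|X-c+w|^2$ gives
\begin{equation}\label{eq:normal}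
2|X-c|\;w\cdot\mathbf n(X)=\beta\,(|X-c|+|Y-c|)-|w|^2,
\end{equation}
so tangency means that $|\beta|$ is small compared with $|w|$. Condition (A2) bounds $\beta_\sigma$ in terms of $|w_{\tau'}|$, not $|w_\sigma|$, and we have no lower bound on $|w_\sigma|/|w_{\tau'}|$. But if this ratio is small, we have gained a fixed amount, far more than the gain of order $\eta$ that the next cycle may miss. This is the role of the events
\[
N_k=\{|\beta_{\sigma_k}|>4\sqrt\eta\,|w_{\sigma_k}|\},\qquad S_{k+1}=\{|w_{\sigma_{k+1}}|\le\tfrac12|w_{\tau'}|\}.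
\]

\begin{lemma}\label{lem:onecycle}
Let $8\sqrt\eta/r\le\kappa$ and $k<\nu$. Then $|w_{\sigma_{k+1}}|\le|w_{\sigma_k}|e^{U_{k+1}}$, where
\[
U_{k+1}=Z_{k+1}-g_\kappa(\alpha_{k+1})\mathbf 1_{A_{k+1}}-\tfrac12\log2\;\mathbf 1_{A_{k+1}\cap S_{k+1}},
\]
and $N_{k+1}\subset A_{k+1}^c\cup(A_{k+1}\cap S_{k+1})$.
\end{lemma}

\begin{proof}
We drop the indices. If $\varepsilon'=0$, then $w=0$ and $\beta=0$ from $\sigma_k$ on, $N_{k+1}$ does not occur, and both claims hold. Let $\varepsilon'>0$. On $A^c$ the first claim is Lemma~\ref{lem:growth}. Assume $A$.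

\emph{Tangential component at $\tau'$.} On $[\tau,\tau')$, if this interval is not empty, $\beta$ has a constant sign. If $\beta>0$, only $X$ reflects; by~\eqref{eq:beta}, (A4) and (A2) its local time on $[\tau,\tau']$ is $\beta_\tau+M_{\tau'}\le2\varepsilon'$, and $|\mathbf n(X_s)-\mathbf n(X_\tau)|\le\sqrt\eta/r$ by (A3). If $\beta<0$, only $Y$ reflects, its local time is $-\beta_\tau-M_{\tau'}\le2\varepsilon'$, and $|\mathbf n(Y_s)-\mathbf n(X_\tau)|\le(|w_s|+\sqrt\eta)/r\le2\sqrt\eta/r$. In both cases the pushes have a component of at most $2\sqrt\eta/r$ along $i\mathbf n(X_\tau)$, so the component of $w$ along $i\mathbf n(X_\tau)$ changes by at most $4\varepsilon'\sqrt\eta/r$ on $[\tau,\tau']$.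

\emph{Normal component at $\tau'$.} Since $\beta_{\tau'}=0$ and $|w_{\tau'}|\le2\varepsilon'$, \eqref{eq:normal} gives $|w_{\tau'}\cdot\mathbf n(X_{\tau'})|\le2\varepsilon'^2/r$. By (A3), $|w_{\tau'}\cdot\mathbf n(X_\tau)|\le2\varepsilon'^2/r+2\varepsilon'\sqrt\eta/r\le4\varepsilon'\sqrt\eta/r$.

Adding the two components,
\[
|w_{\tau'}|\le\varepsilon'\bigl(|\cos\alpha|+8\sqrt\eta/r\bigr)\le\varepsilon'(|\cos\alpha|+\kappa).
\]
Lemma~\ref{lem:growth} on $[\tau',\sigma]$ and on $[\tau,\sigma]$ gives $|w_\sigma|\le\varepsilon'e^Z\min(1,|\cos\alpha|+\kappa)=\varepsilon'e^{Z-g_\kappa(\alpha)}$. On $A\cap S$ we have $|w_\sigma|\le\frac12\varepsilon'(|\cos\alpha|+\kappa)\le\frac{1+\kappa}2\,\varepsilon'e^{-g_\kappa(\alpha)}$, and $\frac{1+\kappa}2\le2^{-1/2}$. This proves the first claim.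

For the second, assume $A$ and $\beta_\sigma\ne0$, and let $t'$ be the last zero of $\beta$ in $[\tau',\sigma]$, which exists by (A4). If $\beta>0$ on $(t',\sigma]$, then $L^Y$ is constant there, and~\eqref{eq:beta} and (A2) give $\beta_\sigma\le M_\sigma-M_{t'}\le2\sqrt\eta\,|w_{\tau'}|$. If $\beta<0$ on $(t',\sigma]$, then $L^X$ is constant and $-\beta_\sigma\le M_{t'}-M_\sigma\le2\sqrt\eta\,|w_{\tau'}|$. On $A\setminus S$ we have $|w_{\tau'}|<2|w_\sigma|$, so $|\beta_\sigma|\le4\sqrt\eta\,|w_\sigma|$ and $N_{k+1}$ does not occur.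
\end{proof}

\subsection{The expected gain}

For $x\in\partial D$ let
\[
J(x)=\int_{\partial D}H(x,y)\,g_\kappa(\theta_x-\theta_y)\,\mu(dy),
\]
the truncated gain per unit of local time at $x$. We have $J(re^{i\theta})=r\int_{-\pi}^\pi H(re^{i\theta},re^{i(\theta-\varphi)})g_\kappa(\varphi)\,d\varphi$, where $g_\kappa$ vanishes near $0$ and $H$ is smooth off the diagonal, so $J\ge0$ is smooth. Let $J_{\max}=\max J$ and $\bar J=\bar J_\kappa=\frac1{2\pi r}\int J\,d\mu$. By monotone convergence,
\begin{equation}\label{eq:Jbar}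
\bar J_\kappa-\frac1r\ \uparrow\ \frac1{2\pi r}\iint fH-\frac1r=\frac{\Lambda(r)}{2\pi r}\qquad(\kappa\downarrow0).
\end{equation}

The expected gain in a cycle is of order $\eta$, and so is the probability of $A^c$. The bad event is nevertheless negligible, because the gain $g_\kappa(\alpha_{k+1})$ is determined at time $\tau_{k+1}$ and Lemma~\ref{lem:good} holds conditionally on $\mathcal F_{\tau_{k+1}}$.

\begin{lemma}\label{lem:gain}
Let $8\sqrt\eta\le\varphi_\kappa$ and $k<\nu$. Then
\[
\mathbf E_k\bigl[g_\kappa(\alpha_{k+1})\mathbf 1_{A_{k+1}}\bigr]\ge\eta J(\widehat X_{\sigma_k})-\eta J_{\max}\mathbf 1_{N_k}-C_\kappa\eta^{3/2}.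
\]
\end{lemma}

\begin{proof}
On $N_k$ the right side is at most $0$. We work on $N_k^c$. Let $\theta_k=\theta(X_{\sigma_k})$. If $w_{\sigma_k}\ne0$, then $w_{\sigma_k}\cdot\mathbf n(X_{\sigma_k})=-|w_{\sigma_k}|\sin(\psi_k-\theta_k)$, and in the layer $(|X-c|+|Y-c|)/(2|X-c|)\le\frac12+\frac{r+\eta}{2r}\le\frac98$. So~\eqref{eq:normal} gives $|\sin(\psi_k-\theta_k)|\le\frac98\cdot4\sqrt\eta+\frac{\varepsilon_1}{2r}\le5\sqrt\eta$. Hence $\psi_k\equiv\theta_k+\omega\pmod\pi$ with an $\mathcal F_{\sigma_k}$-measurable $\omega$, $|\omega|\le\frac\pi2\cdot5\sqrt\eta\le8\sqrt\eta$. If $w_{\sigma_k}=0$, take $\omega=0$.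

Let $\tau^X\ge\tau$ be the first time after $\sigma_k$ at which $X$ hits $\partial D$. Until then $X$ is a Brownian motion, so
\[
I:=\mathbf E_k\bigl[g_\kappa(\theta_k+\omega-\theta(X_{\tau^X}))\bigr]=\int P(X_{\sigma_k},y)\,g_\kappa(\theta_k+\omega-\theta_y)\,\mu(dy).
\]
Write $X_{\sigma_k}=x+h\mathbf n(x)$ with $x=\widehat X_{\sigma_k}$ and $h\in[\eta-\eta^4,\eta]$. Both $g_\kappa(\theta_k+\omega-\theta_y)$ and $g_\kappa(\theta_k-\theta_y)$ vanish when the angle between $x$ and $y$ is at most $\varphi_\kappa$. For the other $y$, (K2) allows us to replace $P$ by $hH(x,y)$ at a cost of $C_\kappa h^2$, and since $H\le C_\kappa$ there and $g_\kappa$ is Lipschitz, we may drop $\omega$ at a cost of $C_\kappa h|\omega|$. Thus $|I-\eta J(\widehat X_{\sigma_k})|\le C_\kappa\eta^{3/2}$.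

Next we replace $\tau^X$ by $\tau$. If $a_\tau=0$ they are equal. Otherwise $X_\tau$, seen in the torus, is a point $x'$ of height at most $\varepsilon_1$, and $X_{\tau^X}$ has conditional density $P(x',\cdot)$. If $s$ is the arc length from $\widehat{x'}$ to $y$, then $|x'-y|\ge\frac2\pi s$ by~\eqref{eq:proj}, so (K1) gives
\[
\int_{|y-x'|>\sqrt{\varepsilon_1}}P(x',y)\,\mu(dy)\le C\varepsilon_1\int_0^\infty\min(\varepsilon_1^{-1},s^{-2})\,ds\le C\sqrt{\varepsilon_1}.
\]
If $|y-x'|\le\sqrt{\varepsilon_1}$, the angles of $x'$ and $y$ differ by at most $C\sqrt{\varepsilon_1}$. Since $g_\kappa$ is bounded, Lipschitz and $\pi$-periodic, $|\mathbf E_kg_\kappa(\alpha_{k+1})-I|\le C_\kappa\sqrt{\varepsilon_1}=C_\kappa\eta^2$; this is the step that requires $\varepsilon_1$ to be much smaller than $\eta^2$. So $\mathbf E_kg_\kappa(\alpha_{k+1})$ is within $C_\kappa\eta^{3/2}$ of $\eta J(\widehat X_{\sigma_k})$, and in particular it is at most $C_\kappa\eta$. Finally, by Lemma~\ref{lem:good},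
\[
\mathbf E_k\bigl[g_\kappa(\alpha_{k+1})\mathbf 1_{A_{k+1}^c}\bigr]=\mathbf E_k\bigl[g_\kappa(\alpha_{k+1})\,\mathbf P_\tau(A_{k+1}^c)\bigr]\le C_\kappa\eta^2.\qedhere
\]
\end{proof}

\subsection{Averaging over the boundary}

The gain $J$ depends on the position, while~\eqref{eq:Jbar} controls only its mean. To replace $J$ by $\bar J$ along the path of $X$ we use a corrector. Recall the Neumann problem: for smooth $F$ on $\overline D$ and smooth $\phi$ on $\partial D$, the problem $\Delta\chi=F$ in $D$, $\partial_{\mathbf n}\chi=\phi$ on $\partial D$ has a solution that is smooth up to the boundary if and only if $\int_DF=-\int_{\partial D}\phi\,d\mu$; here we use that $D$ is connected and $\mathbf n$ points inward. Let $\chi=\chi_\kappa$ solve $\Delta\chi=0$, $\partial_{\mathbf n}\chi=-(J-\bar J)$. By~\eqref{eq:ito}, $\chi(X_t)+\int_0^t(J(X_s)-\bar J)\,dL^X_s$ is a stochastic integral with a bounded integrand.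

\begin{lemma}\label{lem:corrector}
For $k<\nu$,
$\;\bigl|\mathbf E_k[\eta J(\widehat X_{\sigma_{k+1}})+\chi(X_{\sigma_{k+1}})]-\eta\bar J-\chi(X_{\sigma_k})\bigr|\le C_\kappa\eta^2$.
\end{lemma}

\begin{proof}
The length of the cycle has bounded conditional mean, and $L^X$ is constant on $[\sigma_k,\tau]$, so
\[
\chi(X_{\sigma_k})-\mathbf E_k\chi(X_\sigma)=\mathbf E_k\int_\tau^\sigma(J(X_s)-\bar J)\,dL^X_s .
\]
We pass from the right side to $\eta\,\mathbf E_k[J(\widehat X_\sigma)-\bar J]$ in three steps. The map $x\mapsto J(\widehat x)$ is $C_\kappa$-Lipschitz in the layer. First, replacing $J(X_s)$ by $J(\widehat X_\tau)$ costs at most $C_\kappa\mathbf E_k[\sup_{[\tau,\sigma]}|X_t-X_\tau|\,\Delta L^X_{k+1}]\le C_\kappa\eta^2$, by the Cauchy--Schwarz inequality and Lemma~\ref{lem:layer}(b),(c). Second, $J(\widehat X_\tau)-\bar J$ is bounded and $\mathcal F_\tau$-measurable, and $|\mathbf E_\tau\Delta L^X_{k+1}-\eta|\le C\eta^2$ by Lemma~\ref{lem:layer}(b),(d); so replacing $\Delta L^X_{k+1}$ by $\eta$ costs at most $C_\kappa\eta^2$.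 Third, $\eta\,\mathbf E_k|J(\widehat X_\tau)-J(\widehat X_\sigma)|\le C_\kappa\eta\,\mathbf E_k|X_\tau-X_\sigma|\le C_\kappa\eta^2$.
\end{proof}

\subsection{The drift inequality}

The bound for $\mathbf E_kU_{k+1}$ that Lemma~\ref{lem:gain} provides contains two terms that depend on the state at time $\sigma_k$, namely $-\eta J(\widehat X_{\sigma_k})$ and $\eta J_{\max}\mathbf 1_{N_k}$. What we control is their mean as seen from the previous cycle. Adding these terms and the corrector to $\log|w_{\sigma_k}|$ shifts them by one cycle. At each time $\sigma_k<\infty$, $k\le\nu$, put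
\[
R_k=\eta J_{\max}\mathbf 1_{N_k}-\eta J(\widehat X_{\sigma_k})-\chi(X_{\sigma_k}),\qquad\xi_{k+1}=U_{k+1}+R_{k+1}-R_k\quad(k<\nu).
\]

\begin{proposition}\label{prop:drift}
Let $0<\kappa\le1/10$. There are constants $\eta_\kappa>0$ and $C_\kappa^*$, depending only on $r$ and $\kappa$, such that for $0<\eta\le\eta_\kappa$ and $k<\nu$:
\begin{itemize}
\item[(a)] $|w_{\sigma_{k+1}}|e^{R_{k+1}}\le|w_{\sigma_k}|e^{R_k}e^{\xi_{k+1}}$;
\item[(b)] $|R_k|,|R_{k+1}|\le C_\kappa^*$, $\;|\xi_{k+1}|\le Z_{k+1}+C_\kappa^*$, and $\xi_{k+1}$ is $\mathcal F_{\sigma_{k+1}}$-measurable;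
\item[(c)] $\mathbf E_k\xi_{k+1}\le-\eta\lambda$, where $\lambda=\lambda(\kappa,\eta)=\bar J_\kappa-\frac1r-C_\kappa^*\sqrt\eta$.
\end{itemize}
\end{proposition}

\begin{proof}
Choose $\eta_\kappa\le\frac14\min(r,1-r)$ so that $8\sqrt{\eta_\kappa}\le\min(r\kappa,\varphi_\kappa)$ and $\eta_\kappa J_{\max}\le\frac12\log2$. Part (a) is Lemma~\ref{lem:onecycle}, and (b) follows from the definitions and the bound $g_\kappa\le\log\frac1\kappa$. Let $s=\mathbf P_k(A_{k+1}\cap S_{k+1})$. By Lemmas~\ref{lem:layer}(b) and~\ref{lem:gain},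
\[
\mathbf E_kU_{k+1}\le\frac\eta r-\eta J(\widehat X_{\sigma_k})+\eta J_{\max}\mathbf 1_{N_k}+C_\kappa\eta^{3/2}-\tfrac12\log2\cdot s=\frac\eta r+R_k+\chi(X_{\sigma_k})+C_\kappa\eta^{3/2}-\tfrac12\log2\cdot s .
\]
By Lemmas~\ref{lem:onecycle} and~\ref{lem:good}, $\mathbf P_k(N_{k+1})\le C\eta+s$, so Lemma~\ref{lem:corrector} gives
\[
\mathbf E_kR_{k+1}\le\eta J_{\max}(C\eta+s)-\eta\bar J-\chi(X_{\sigma_k})+C_\kappa\eta^2 .
\]
Add the two bounds and subtract $R_k$. The coefficient of $s$ is $\eta J_{\max}-\frac12\log2\le0$, and (c) follows.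
\end{proof}

\section{Proof of Theorem~\ref{thm:local}}\label{sec:local}

Assume $\Lambda(r)>0$. By~\eqref{eq:Jbar}, $\bar J_\kappa>1/r$ for small $\kappa$, and then $\lambda(\kappa,\eta)>0$ for small $\eta\le\eta_\kappa$. We call such a pair $(\kappa,\eta)$ \emph{admissible}. This is the only use of the hypothesis $\Lambda(r)>0$.

\subsection{Convergence with high probability}

Fix an admissible pair. A negative drift of the logarithm makes a small power contract in mean. By Taylor's formula $e^x\le1+x+\frac12x^2e^{x^+}$. For $0<p\le1$ and $k<\nu$, Proposition~\ref{prop:drift}, the bound $(Z+C^*_\kappa)^2e^{Z+C^*_\kappa}\le C_\kappa e^{2Z}$ and Lemma~\ref{lem:layer}(b) give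
\[
\mathbf E_ke^{p\xi_{k+1}}\le1-p\eta\lambda+C_\kappa p^2 .
\]
Fix $p\in(0,1]$ so small that the right side is a number $\varrho\in(0,1)$. Put $V_k=|w_{\sigma_k}|^pe^{pR_k}$; then $\mathbf E_kV_{k+1}\le\varrho V_k$ on $\{k<\nu\}$.

Let $|w_0|\le\varepsilon<\eta$ and $\sigma_0=\inf\{t\ge0:\max(a_t,b_t)=\eta\}$. We claim that $\sigma_0<\infty$ almost surely and $\mathbf E|w_{\sigma_0}|^p\le2\varepsilon^p$. If $\max(a_0,b_0)\ge\eta$, then $w$ is constant until the first contact of a particle with $\partial D$, and at that time $\max(a,b)\le\varepsilon<\eta$; so $\sigma_0$ precedes the contact and $w_{\sigma_0}=w_0$. Otherwise both particles start in one layer, and Lemmas~\ref{lem:growth} and~\ref{lem:layer}(a),(b) with $\varsigma=0$ give the claim.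

Let $y_k=\mathbf E[V_k;k\le\nu]$. Then $y_{k+1}=\mathbf E[V_{k+1};k<\nu]\le\varrho y_k$ and $y_0\le2e^{C^*_\kappa}\varepsilon^p$, hence
\begin{equation}\label{eq:geom}
\mathbf E\bigl[|w_{\sigma_k}|^p;k\le\nu\bigr]\le2e^{2C^*_\kappa}\varrho^k\varepsilon^p .
\end{equation}
On $\{\nu=k\}$ we have $|w_{\sigma_k}|>\varepsilon_1$, so
\[
\mathbf P(\nu<\infty)\le\sum_{k\ge0}\varepsilon_1^{-p}\,\mathbf E\bigl[|w_{\sigma_k}|^p;\nu=k\bigr]\le\frac{2e^{2C^*_\kappa}}{1-\varrho}\Bigl(\frac\varepsilon{\varepsilon_1}\Bigr)^p,
\]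
which is at most $\zeta$ for small $\varepsilon$. Within a cycle $|w_t|^p\le|w_{\sigma_k}|^pe^{pZ_{k+1}}$ and $\mathbf E_ke^{pZ_{k+1}}\le2$, so by~\eqref{eq:geom} the sum $\sum_k\mathbf 1_{\{k<\nu\}}\sup_{[\sigma_k,\sigma_{k+1}]}|w|^p$ has finite mean. On $\{\nu=\infty\}$ its terms tend to $0$ almost surely and the cycles cover $[\sigma_0,\infty)$, so $w_t\to0$. This proves the first assertion.

\subsection{The rate}

We need a law of large numbers for the cycles and a way to convert cycles into time.

\begin{lemma}\label{lem:slln}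
Suppose that, on $\{i<\nu\}$, the variable $\Xi_{i+1}$ is $\mathcal F_{\sigma_{i+1}}$-measurable and $\mathbf E_i\Xi_{i+1}^2\le\mathsf K$ for a constant $\mathsf K$. Then almost surely on $\{\nu=\infty\}$, $\;\sum_{i<k}\Xi_{i+1}=\sum_{i<k}\mathbf E_i\Xi_{i+1}+o(k)$ as $k\to\infty$.
\end{lemma}

\begin{proof}
The partial sums of $\sum_i\frac1{i+1}\mathbf 1_{\{i<\nu\}}(\Xi_{i+1}-\mathbf E_i\Xi_{i+1})$ form a martingale with second moments at most $\mathsf K\sum_i(i+1)^{-2}$, so the series converges almost surely. Kronecker's lemma states that convergence of $\sum_ix_i/(i+1)$ implies $\frac1k\sum_{i<k}x_i\to0$.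
\end{proof}

\begin{lemma}\label{lem:localtime}
Let $\ell=\pi r/|D|$. Then $L^X_t/t\to\ell$ almost surely, and $\mathbf EL^X_t\le C+\ell t$ for all $t$ and all starting points.
\end{lemma}

\begin{proof}
Since $2\ell|D|=|\partial D|$, the Neumann problem $\frac12\Delta v=-\ell$ in $D$, $\partial_{\mathbf n}v=1$ on $\partial D$ has a smooth solution. By~\eqref{eq:ito}, $L^X_t=v(X_t)-v(X_0)+\ell t-\int_0^t\nabla v(X_s)\cdot dB_s$. Taking means gives the second claim with $C=2\max|v|$. By Doob's inequality, the supremum of the modulus of the stochastic integral over $[0,2^{j+1}]$ exceeds $\epsilon2^j$ with probability at most $C\epsilon^{-2}2^{-j}$; by the Borel--Cantelli lemma the integral is $o(t)$.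
\end{proof}

Let $x_0,y_0$ be arbitrary, let $\mathcal C=\{\operatorname{dist}(X_t,Y_t)\to0\}$, and fix an admissible pair. For an integer $T\ge0$ let $\mathcal C_T=\mathcal C\cap\{\sup_{t\ge T}\operatorname{dist}(X_t,Y_t)\le\varepsilon_1\}$, so that $\mathcal C=\bigcup_T\mathcal C_T$. Fix $T$, choose the lift at time $T$ so that $|w_T|=\operatorname{dist}(X_T,Y_T)$, and let $\sigma_0=\inf\{t\ge T:\max(a_t,b_t)=\eta\}$. On $\mathcal C_T$ the continuous path $(w_t)_{t\ge T}$ stays in the union of the disjoint closed balls of radius $\varepsilon_1$ about the points of $\Gamma$ and starts in the ball about $0$; so $|w_t|=\operatorname{dist}(X_t,Y_t)\le\varepsilon_1$ for $t\ge T$. At the first time after $T$ at which $X$ hits $\partial D$, both particles are then in one layer, and Lemma~\ref{lem:layer}(a) shows that $\sigma_0<\infty$ almost surely on $\mathcal C_T$. Hence $\nu=\infty$ almost surely on $\mathcal C_T$.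

Work on $\{\nu=\infty\}$. By Proposition~\ref{prop:drift}(b) and Lemma~\ref{lem:layer}(b), Lemma~\ref{lem:slln} applies to $\xi_{i+1}$, $Z_{i+1}$ and $\Delta L^X_{i+1}$. For $\xi_{i+1}$ it gives, with Proposition~\ref{prop:drift},
\[
\log|w_{\sigma_k}|\le\log\varepsilon_1+2C^*_\kappa+\sum_{i<k}\xi_{i+1}\le-\eta\lambda k+o(k).
\]
For $Z_{i+1}$, subtracting the statements for $k+1$ and $k$ gives $Z_{k+1}=\mathbf E_kZ_{k+1}+o(k)=o(k)$. For $\Delta L^X_{i+1}$ it gives $L^X_{\sigma_k}\le\eta k+o(k)$; since $\sigma_k\to\infty$, Lemma~\ref{lem:localtime} yields $L^X_{\sigma_k}/\sigma_k\to\ell$, and therefore $\sigma_k\le(\eta/\ell)k+o(k)$. For $t\in[\sigma_k,\sigma_{k+1}]$ we have $\log|w_t|\le\log|w_{\sigma_k}|+Z_{k+1}\le-\eta\lambda k+o(k)$. For large $k$ this bound is negative, so dividing by $t\le\sigma_{k+1}\le(\eta/\ell)k+o(k)$ gives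
\[
\limsup_{t\to\infty}\frac1t\log\operatorname{dist}(X_t,Y_t)\le-\ell\,\lambda(\kappa,\eta)
\]
almost surely on $\mathcal C_T$ for every $T$, hence almost surely on $\mathcal C$. Let $\eta\to0$ and then $\kappa\to0$ along sequences. By~\eqref{eq:Jbar} the bound tends to $-\ell\Lambda(r)/(2\pi r)=-\Lambda(r)/(2|D|)$. This completes the proof of Theorem~\ref{thm:local}. \qed

\section{All starting points when $r<1/2$}\label{sec:global}

Let $0<r<1/2$; then $\Lambda(r)>0$ by Theorem~\ref{thm:lambda}. It is enough to show that from every starting pair the particles come close with probability bounded below; a zero--one law then gives Theorem~\ref{thm:global}. To bring the particles close we use the obstacle as a wall. We steer the pair, without reflection, onto a ray from the center of a disc with $X$ nearer to the center, and then drive $B$ toward the center. The particle $X$ is stopped by the disc while $Y$ catches up.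

\subsection{Geometry}

Put $s=\frac12(1-2r)>0$.

\begin{lemma}\label{lem:geometry}
Let $0\ne w\in[-1,1]^2$ and $\mathbf u=w/|w|$.
\begin{itemize}
\item[(a)] The points $t\mathbf u$ with $r\le t\le r+s+|w|$ have distance at least $s$ from every disc $c\ne0$.
\item[(b)] The open set $\Omega_w=\{z\in\mathbb T^2:z\in D,\ z+w\in D\}$ is connected.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Each coordinate of $t\mathbf u$ has modulus at most $r+s+1$, because $|w|\,|\mathbf u_j|=|w_j|\le1$. Some coordinate of $c\in\Gamma\setminus\{0\}$ has modulus at least $2$. So $|t\mathbf u-c|\ge1-r-s=r+s$.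

(b) We first note that a connected open set $\Sigma\subset\mathbb T^2$ stays connected when we remove a closed disc $\overline{\mathcal B(z_0,\rho)}$ such that, for some $\rho''\in(\rho,1)$, the disc $\mathcal B(z_0,\rho'')$ lies in $\Sigma$. Indeed, fix $\rho'\in(\rho,\rho'')$. The annulus $\mathcal B(z_0,\rho'')\setminus\overline{\mathcal B(z_0,\rho)}$ is connected, and any other remaining point is joined to it by following a path in $\Sigma$ toward $z_0$ until it first meets $\overline{\mathcal B(z_0,\rho')}$.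

The set $\Omega_w$ is the torus minus the closed discs of radius $r$ about $0$ and $-w$. If these are disjoint, apply the remark twice. If they meet, there is $w'\equiv w\pmod\Gamma$ with $|w'|\le2r$. In the plane, the union of the closed discs about $0$ and $-w'$ is star-shaped about the point $z_0=-w'/2$, which lies in both, and it is contained in $\overline{\mathcal B(z_0,2r)}$. Since $2r<1$, the remark shows that the complement of this ball in $\mathbb T^2$ is connected. A point of the ball outside the union can be moved radially away from $z_0$ until it leaves the ball, and it does not enter the union on the way because the union is star-shaped.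
\end{proof}

\begin{remark}
The restriction $r<1/2$ is needed for this construction. If $w=(1,0)$ and $r\ge1/2$, the gap between discs $0$ and $2$ on the real axis has length $2-2r\le|w|$, so the pair does not fit on the ray.
\end{remark}

\subsection{Pressing the pair against the disc}

For $\varepsilon_2>0$ and $T\ge0$ let $\phi_T(x,y)=\mathbf P_{x,y}(\operatorname{dist}(X_T,Y_T)<\varepsilon_2)$, where the subscript gives the starting points. We use the standard fact that for every continuous path $\mathsf b:[0,T]\to\mathbb R^2$ with $\mathsf b_0=0$ and every $\delta>0$, the event $\{\sup_{[0,T]}|B_t-\mathsf b_t|<\delta\}$ has positive probability.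

\begin{lemma}\label{lem:reach}
For all $\varepsilon_2>0$ and $x,y\in D$ there is a rational $T\ge0$ with $\phi_T(x,y)>0$.
\end{lemma}

\begin{proof}
Lift so that $w=y-x\in[-1,1]^2$. If $w=0$, take $T=0$. Otherwise let $\mathbf u=w/|w|$ and $x^*=(r+s)\mathbf u$. By Lemma~\ref{lem:geometry}(a), $x^*$ and $x^*+w=(r+s+|w|)\mathbf u$ lie in $D$. By part (b) there is a path $\gamma:[0,1]\to\Omega_w$ from $x$ to $x^*$. After translating the lifts of $x$ and $y$ by the same lattice vector, $\gamma$ is a path in $\mathbb R^2$ that ends at $x^*$. Let $r_1=\frac14\min(r,1-2r)$, and let $0<\delta<\min(r_1,|w|/2)$ be smaller than the distance from $\gamma$ and $\gamma+w$ to the discs; a further restriction comes below. Put $T_1=s+|w|-2\delta>s$ and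
\[
\mathsf b_t=\gamma(t)-x\quad(0\le t\le1),\qquad\mathsf b_{1+t}=x^*-x-t\mathbf u\quad(0\le t\le T_1).
\]
We work on the event of positive probability that $|B-\mathsf b|<\delta$ on $[0,1+T_1]$. On $[0,1]$ the paths $x+B$ and $y+B$ stay within $\delta$ of $\gamma$ and $\gamma+w$, so nothing reflects. For $0\le t\le T_1$ let $\mathbf e_t=B_{1+t}-\mathsf b_{1+t}$, so $|\mathbf e_t|<\delta$.

\emph{The particle $Y$.} The path $y+B_{1+t}=(r+s+|w|-t)\mathbf u+\mathbf e_t$ stays within $\delta$ of points that are at distance at least $2\delta$ from disc $0$ and at least $s>\delta$ from the other discs. So $Y$ does not reflect, and $|Y_{1+T_1}-r\mathbf u|\le3\delta$.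

\emph{The particle $X$.} If $\mathbf e$ were $0$, then $X_{1+t}$ would follow $x^0_t=(r+(s-t)^+)\mathbf u=x^*-t\mathbf u+L^0_t\mathbf u$ with $L^0_t=(t-s)^+$, resting at $r\mathbf u$ from time $s$ on. On a convex obstacle a perturbation can push $X$ sideways from this position, but the estimate behind Lemma~\ref{lem:growth} limits the deviation as long as the local time is bounded. Let $L_t=L^X_{1+t}-L^X_1$ and $\mathbf k_t=\int_0^t\mathbf n(X_{1+u})\,dL_u$, so that $X_{1+t}=x^*-t\mathbf u+\mathbf e_t+\mathbf k_t$. Then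
\[
z_t:=X_{1+t}-x^0_t-\mathbf e_t=\mathbf k_t-L^0_t\mathbf u
\]
has bounded variation and $z_0=0$. Let $t_0$ be the first time at which $|X_{1+t}-x^0_t|\ge r_1$, and let $t\le t_0\wedge T_1$. Since $r_1<s$, Lemma~\ref{lem:geometry}(a) shows that $X$ can touch only disc $0$. When it does, $|\mathbf n(X_{1+t})-\mathbf u|\le r_1/r\le\frac14$ by~\eqref{eq:proj}, so $\mathbf n(X_{1+t})\cdot\mathbf u\ge\frac12$ and
\[
L_t\le2\,\mathbf u\cdot\mathbf k_t\le2\bigl(|X_{1+t}-x^0_t|+|\mathbf e_t|+L^0_t\bigr)\le2(2r_1+|w|).
\]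
By~\eqref{eq:exterior} at $X\in\partial\mathcal B(0,r)$ with $y=x^0$, we have $(X-x^0)\cdot\mathbf n(X)\le|X-x^0|^2/(2r)$ on the support of $dL$. By~\eqref{eq:exterior} at $x^0=r\mathbf u$ with $y=X$, we have $-(X-x^0)\cdot\mathbf u\le|X-x^0|^2/(2r)$ on the support of $dL^0$. With $|X-x^0|^2\le2|z|^2+2\delta^2$,
\[
d|z|^2=2(X-x^0-\mathbf e)\cdot\bigl(\mathbf n(X)\,dL-\mathbf u\,dL^0\bigr)\le\frac2r\bigl(|z|^2+\delta^2+r\delta\bigr)(dL+dL^0).
\]
Hence $|z_t|^2\le(\delta^2+r\delta)e^{2(L_t+L^0_t)/r}\le C\delta$ and $|X_{1+t}-x^0_t|\le C\sqrt\delta$ for $t\le t_0\wedge T_1$, with $C$ independent of $\delta$. If $C\sqrt\delta<r_1$, then $t_0>T_1$. As $x^0_{T_1}=r\mathbf u$, we get $|X_{1+T_1}-Y_{1+T_1}|\le C\sqrt\delta+3\delta<\varepsilon_2$ for small $\delta$.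

Thus $\phi_{1+T_1}(x,y)>0$. For rational $T_j\to1+T_1$, continuity of the paths and Fatou's lemma give $\liminf_j\phi_{T_j}(x,y)\ge\phi_{1+T_1}(x,y)$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:global}}

Let $\mathcal C=\{\operatorname{dist}(X_t,Y_t)\to0\}$ and $\Pi(x,y)=\mathbf P_{x,y}(\mathcal C)$. By Theorem~\ref{thm:local} there is $\varepsilon_2>0$ with $\Pi(x,y)\ge\frac12$ whenever $\operatorname{dist}(x,y)<\varepsilon_2$. By the Markov property, $\Pi(x,y)=\mathbf E_{x,y}\Pi(X_T,Y_T)\ge\frac12\phi_T(x,y)$ for every $T$.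

\emph{For every $(x,y)\in\overline D^2$ there is $T$ with $\phi_T(x,y)>0$.} Let $\mathsf h\in C^2(\overline D)$ be positive in $D$ and equal to the height near $\partial D$. By~\eqref{eq:ito}, $\mathsf h(X)$ is a continuous semimartingale with $d\langle\mathsf h(X)\rangle_t=|\nabla\mathsf h(X_t)|^2dt$, and $|\nabla\mathsf h|=1$ on $\partial D$. The occupation times formula gives $\int\mathbf 1_{\{\mathsf h(X_t)=0\}}d\langle\mathsf h(X)\rangle_t=0$, so $X$ spends zero Lebesgue time on $\partial D$, and so does $Y$. By Fubini's theorem there is $t_1>0$ with $X_{t_1},Y_{t_1}\in D$ almost surely. By Lemma~\ref{lem:reach}, countably many events $\{\phi_{T'}(X_{t_1},Y_{t_1})>0\}$, $T'$ rational, cover an event of probability one. So one of them has positive probability, and $\phi_{t_1+T'}(x,y)=\mathbf E_{x,y}\phi_{T'}(X_{t_1},Y_{t_1})>0$.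

\emph{Each $\phi_T$ is lower semicontinuous on $\overline D^2$.} Let $X^x$ be the solution started from $x$, with local time $L^x$, all driven by the same $B$. Lemma~\ref{lem:growth} gives $\operatorname{dist}(X^x_T,X^{x'}_T)\le\operatorname{dist}(x,x')\exp((L^x_T+L^{x'}_T)/(2r))$, and by Lemma~\ref{lem:localtime} and Markov's inequality $\mathbf P(L^{x'}_T>l)\le(C+\ell T)/l$ uniformly in $x'$. So $X^{x'}_T\to X^x_T$ in probability as $x'\to x$. Hence $\operatorname{dist}(X^{x'}_T,X^{y'}_T)\to\operatorname{dist}(X^x_T,X^y_T)$ in probability as $(x',y')\to(x,y)$, and the probability of the open condition $\operatorname{dist}<\varepsilon_2$ cannot drop in the limit inferior.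

The sets $\{\phi_T>\epsilon\}$, $T\ge0$, $\epsilon>0$, are therefore open and cover the compact set $\overline D^2$. A finite subcover gives $c_0>0$ with $\Pi\ge c_0$ on $\overline D^2$. By the Markov property $\mathbf P(\mathcal C\mid\mathcal F_n)=\Pi(X_n,Y_n)\ge c_0$ for all integers $n$, and by L\'evy's zero--one law $\mathbf P(\mathcal C\mid\mathcal F_n)\to\mathbf 1_{\mathcal C}$ almost surely. Hence $\mathbf 1_{\mathcal C}\ge c_0>0$, that is, $\mathcal C$ occurs almost surely. The rate is given by Theorem~\ref{thm:local}. \qed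

\begin{thebibliography}{1}

\bibitem{BCP}
Krzysztof Burdzy, Zhen-Qing Chen, Soumik Pal, \emph{Brownian earthworm}, arXiv:1011.5442 (2010).

\end{thebibliography}
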